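\title{Intrinsic volumes of intersections of congruent balls:\\ the lens and the spindle}

\begin{abstract}
Let $X\subset\mathbb{E}^d$ have circumradius $r_0<r$, and let $X^r$ be the intersection of the balls of radius $r$ centered at the points of $X$. We prove that every intrinsic volume $V_k(X^r)$, $1\le k\le d$, is at most that of the lens cut out by two such balls with centers at distance $2r_0$, with equality only for the lens. We determine the range of $V_k(P^r)$ over finite sets $P$, and we prove the dual statement that the spindle minimizes every $V_k$ among the hulls $(X^r)^r$. The proof writes $V_k$ as an average over flags, encloses $X^r$ in rotated copies of one half-lens, and ends with a sharp inequality for unions of spherical caps.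
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Let $\mathbb{E}^d$ be Euclidean space with origin $o$, norm $|\cdot|$ and closed balls $B[p,r]=\{q:|p-q|\le r\}$, and let $\omega_j=\pi^{j/2}/\Gamma(1+\frac j2)$ be the volume of the $j$-dimensional unit ball. The \emph{intrinsic volumes} $V_0(A),\dots,V_d(A)$ of a compact convex set $A\subset\mathbb{E}^d$ are defined by the Steiner formula
\[
V_d\big(A+\epsilon B[o,1]\big)=\sum_{i=0}^d\omega_{d-i}V_i(A)\,\epsilon^{d-i}\qquad(\epsilon\ge0).
\]
Here $V_d$ is the volume, $2V_{d-1}$ is the surface area, $V_1$ is proportional to the mean width, and $V_0=1$. All of them are invariant under congruences. For a ball the left side is $\omega_d(\rho+\epsilon)^d$, which gives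
\begin{equation}\label{eq:ball}
V_k\big(B[o,\rho]\big)=\kappa\rho^k,\qquad \kappa:=\binom dk\frac{\omega_d}{\omega_{d-k}}.
\end{equation}

For $\emptyset\ne X\subseteq\mathbb{E}^d$ and $r>0$, the \emph{$r$-ball body} generated by $X$ is
\[
X^r:=\bigcap_{x\in X}B[x,r],
\]
the set of points within distance $r$ of all of $X$. For finite $X$ it is called an \emph{$r$-ball polyhedron}. The \emph{circumradius} $r_{cr}$ of a set is the radius of the smallest ball containing it, and the \emph{inradius} $r_{in}$ of a convex body is the radius of the largest ball contained in it. An \emph{$r$-lens} is the intersection of two balls of radius $r$, and for $r\ge\rho>0$ we write $L_{r,\rho,d}$ for an $r$-lens in $\mathbb{E}^d$ with inradius $\rho$; it is unique up to congruence.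

The more spread out $X$ is, the smaller $X^r$ becomes. If spread is measured by the circumradius there is an exact relation, $r_{in}(X^r)=r-r_{cr}(X)$ (Lemma~\ref{lem:basic}), so that fixing $r_{cr}(X)=r_0$ means fixing the inradius of $X^r$. How large can $X^r$ then be? Every point of $X$ is one more constraint, and the smallest set with circumradius $r_0>0$ is a pair of points at distance $2r_0$, which generates $L_{r,r-r_0,d}$. So one guesses that the lens is largest. The guess is not automatic: in an equilateral triangle with circumradius $r_0$ any two vertices are closer than $2r_0$, so each pair of constraints is weaker than the pair defining the lens.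

Let $r>r_0>0$, $N>1$, $d>1$, and let $P\subset\mathbb{E}^d$ consist of $N$ points with $r_{cr}(P)=r_0$. Two bounds are known:
\begin{itemize}
\item[(a)] $V_d(P^r)\le V_d(L_{r,r-r_0,d})$;
\item[(b)] $V_k(P^r)\le V_k\big(L_{r,\,r-\sqrt{(d+1)/(2d)}\,r_0,\,d}\big)$ for every $0<k<d$.
\end{itemize}
Since $\sqrt{(d+1)/(2d)}<1$, the lens in (b) has a larger inradius than the lens in (a). The problem posed by Bezdek~\cite{Bezdek} asks whether the lens of (a) serves for all intrinsic volumes:
\begin{quote}
\emph{Is $V_k(P^r)\le V_k(L_{r,r-r_0,d})$ whenever $r>r_0>0$, $N>1$, $d>k>0$, and $P\subset\mathbb{E}^d$ is a set of $N$ points with $r_{cr}(P)=r_0$?}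
\end{quote}
The answer is yes. Throughout the paper $d\ge2$, $1\le k\le d$ and $r>r_0>0$.

\begin{theorem}\label{thm:A}
Let $\emptyset\ne X\subset\mathbb{E}^d$ be any set, finite or infinite, with $r_{cr}(X)=r_0$. Then
\[
V_k(X^r)\le V_k(L_{r,r-r_0,d}).
\]
Equality holds if and only if $\overline X$ contains points $p,q$ with $|p-q|=2r_0$ and $X\subset(\{p,q\}^r)^r$; equivalently, if and only if $X^r$ is congruent to $L_{r,r-r_0,d}$.
\end{theorem}

\begin{theorem}\label{thm:B}
For fixed $r,r_0,d,k$, the set of values $V_k(P^r)$ over all finite $P\subset\mathbb{E}^d$ with $r_{cr}(P)=r_0$ is exactly the half-open interval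
\[
\Big(\binom dk\frac{\omega_d}{\omega_{d-k}}(r-r_0)^k,\ V_k(L_{r,r-r_0,d})\Big].
\]
For every $N\ge2$ the upper endpoint is attained by an $N$-point set.
\end{theorem}

The set $(X^r)^r$ is the \emph{$r$-ball hull} of $X$, the smallest $r$-ball body containing $X$. The hull of two points is an \emph{$r$-spindle}.

\begin{theorem}\label{thm:C}
Let $X$ be as in Theorem~\ref{thm:A}, let $Y:=(X^r)^r$, and let $D:=(\{r_0e,-r_0e\}^r)^r$ with $|e|=1$. Then $V_k(Y)\ge V_k(D)$, with equality if and only if $Y$ is congruent to $D$.
\end{theorem}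

In other words, the lens is the unique maximizer of each $V_k$ among $r$-ball bodies with inradius $r-r_0$, and the spindle is the unique minimizer among $r$-ball hulls with circumradius $r_0$. The proofs do not use (a) or (b).

Section~\ref{sec:plane} proves the inequality of Theorem~\ref{thm:A} for perimeters in the plane, where the whole method is visible. Sections~\ref{sec:flags} and~\ref{sec:caps} supply the two tools needed in general, an integral formula for $V_k$ and an inequality for spherical caps. The three theorems are proved in Sections~\ref{sec:A}, \ref{sec:B} and~\ref{sec:C}.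

\section{Ball bodies and contact directions}\label{sec:basic}

We write $S$ for the unit sphere $S^{d-1}$, $\sigma$ for its rotation-invariant probability measure, and
\[
c:=\sqrt{r^2-r_0^2}>0 .
\]
A \emph{convex body} is a compact convex set with nonempty interior.

\begin{lemma}\label{lem:basic}
Let $X,A\subset\mathbb{E}^d$ be nonempty.
\begin{itemize}
\item[(i)] $A\subset X^r$ if and only if $X\subset A^r$. If $X\subset A$, then $A^r\subset X^r$. Moreover $X^r=(\overline X)^r$.
\item[(ii)] $B[x,\rho]^r=B[x,r-\rho]$ for $0\le\rho\le r$.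
\item[(iii)] If $r_{cr}(X)<r$, then $X^r$ is a convex body with $r_{in}(X^r)=r-r_{cr}(X)$.
\item[(iv)] If $X^r\neq\emptyset$, then $X\subset(X^r)^r$, and $(X^r)^r$ is contained in every $r$-ball body that contains $X$. If $r_{cr}(X)<r$, then $X$ and $(X^r)^r$ have the same circumradius.
\item[(v)] If $|x|=r-r_0$, $|p|\le r_0$ and $|x-p|=r$, then $p=-r_0x/(r-r_0)$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) Both inclusions say that $|a-x|\le r$ for all $a\in A$, $x\in X$. A larger generating set imposes more conditions, and the condition $|a-x|\le r$ is closed in $x$. (ii) The largest distance from $z$ to a point of $B[x,\rho]$ is $|z-x|+\rho$. (iii) The set $X^r$ is compact and convex, and a ball inside it has radius $\rho\le r$. By (i) and (ii), $B[x,\rho]\subset X^r$ if and only if $X\subset B[x,r-\rho]$. (iv) The first inclusion is (i) with $A=X^r$. If $X\subset W^r$, then $W\subset X^r$, so $(X^r)^r\subset W^r$. By (ii), every ball of radius at most $r$ is an $r$-ball body, so such a ball contains $X$ if and only if it contains $(X^r)^r$. (v) Equality holds in $|x-p|\le|x|+|p|\le r$,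 so $|p|=r_0$ and $p$ points opposite to $x$.
\end{proof}

By (iii), $L_{r,r-r_0,d}$ is the lens $\{p,q\}^r$ with $|p-q|=2r_0$. We use the copies centered at $o$: for $e\in S$, expanding $|x\mp r_0e|^2\le r^2$ gives
\begin{equation}\label{eq:lens}
L_e:=\{r_0e,-r_0e\}^r=\{x:\ |x|^2+2r_0|\langle x,e\rangle|\le c^2\}=L_{-e}.
\end{equation}
The lens has thickness $2(r-r_0)$ in direction $e$, and its rim is the sphere of radius $c$ in the hyperplane $e^\perp$.

\medskip\noindent\textbf{Standing normalization.} Let $X$ be as in Theorem~\ref{thm:A}. It is bounded, and passing to $\overline X$ changes neither $X^r$ nor $r_{cr}(X)$, nor whether $X$ lies in a given closed set. So we assume that $X$ is compact. The function $y\mapsto\max_{x\in X}|x-y|$ is continuous and tends to infinity, so it attains its minimum $r_0$, and we translate so that $X\subset B[o,r_0]$. We put $K:=X^r$; by Lemma~\ref{lem:basic},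
\[
B[o,r-r_0]\subset K .
\]
The hypothesis $r_{cr}(X)=r_0$ enters through one fact: the points where $X$ touches its circumscribed ball are balanced around the center.

\begin{lemma}\label{lem:contact}
There are distinct points $p_1,\dots,p_n\in X$ with $|p_i|=r_0$ and weights $\lambda_i>0$ with $\sum\lambda_i=1$ and $\sum\lambda_ip_i=o$. Here $n\ge2$, and $n\ge3$ if $X$ has no two points at distance $2r_0$.
\end{lemma}

\begin{proof}
Let $Z=\{x\in X:|x|=r_0\}$ and suppose $o\notin\operatorname{conv}Z$. Since $Z$ is compact, so is its convex hull, and there are a unit vector $v$ and $\eta>0$ with $\langle z,v\rangle\ge2\eta$ for all $z\in Z$. We move the center a little toward $v$. If $x\in X$ and $\langle x,v\rangle\ge\eta$, then $|x-\tau v|^2\le r_0^2-2\tau\eta+\tau^2$, which is less than $r_0^2$ for $0<\tau<2\eta$. The compact set $\{x\in X:\langle x,v\rangle\le\eta\}$ misses $Z$, so $|x|\le r_0-\delta$ on it for some $\delta>0$, and there $|x-\tau v|\le r_0-\delta+\tau$. For $0<\tau<\min(2\eta,\delta)$ the set $X$ lies in a ball about $\tau v$ of radius less than $r_0$,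 a contradiction. Hence $o\in\operatorname{conv}Z$. Since $r_0>0$, $n=1$ is impossible. If $n=2$, then $\lambda_1p_1=-\lambda_2p_2$; taking norms gives $\lambda_1=\lambda_2$, so $p_1=-p_2$ and $|p_1-p_2|=2r_0$.
\end{proof}

We fix such points and put
\[
e_i:=-p_i/r_0\in S,\qquad \sum_i\lambda_ie_i=o,\qquad m(u):=\max_i\langle u,e_i\rangle\quad(u\in S).
\]
The vector $e_i$ is a \emph{contact direction}: the ball $B[o,r-r_0]$ touches the sphere of radius $r$ about $p_i$ at $(r-r_0)e_i$. Since $\sum\lambda_i\langle u,e_i\rangle=0$, we have $0\le m\le1$: every direction is within $90^\circ$ of a contact direction.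

\begin{remark}[What inclusion can and cannot give]\label{rem:inclusion}
Intrinsic volumes are monotone under inclusion, so one may try to put $K$ inside a lens. By Carath\'eodory's theorem one can take $n\le d+1$, and then
\[
2r_0^2=\sum_{i,j}\lambda_i\lambda_j|p_i-p_j|^2\le\Big(1-\sum_i\lambda_i^2\Big)\max_{i,j}|p_i-p_j|^2\le\frac d{d+1}\max_{i,j}|p_i-p_j|^2 .
\]
Thus two points of $X$ are at distance at least $2\sqrt{(d+1)/(2d)}\,r_0$, and discarding all other points yields bound (b). Inclusion cannot give Theorem~\ref{thm:A}: if $X$ is finite and $K\subset\{p,q\}^r$ with $|p-q|=2r_0$, then $p,q\in X$. Indeed, $p,q\in K^r\subset B[o,r_0]$, so $q=-p$ and $|p|=r_0$. The point $x=-(r-r_0)p/r_0\in K$ satisfies $|x-p|=r$, so $x\in\partial K$, and $|x-p'|=r$ for some $p'\in X$ because $X$ is finite. Lemma~\ref{lem:basic}(v) gives $p'=p$, and the same argument applies to $q$.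
\end{remark}

\section{The perimeter of a disk polygon, and the half-lens}\label{sec:plane}

The \emph{support function} of a compact convex set $A$ is $h_A(u)=\max_{x\in A}\langle x,u\rangle$. In the plane $V_1$ is half the perimeter, and Cauchy's formula (the case $d=2$, $k=1$ of \eqref{eq:flag} below) reads
\[
V_1(A)=\frac12\int_0^{2\pi}h_A(\cos\theta,\sin\theta)\,d\theta .
\]
Since $K$ is in general not inside a lens, we bound $h_K(u)$ direction by direction, allowing a different container of $K$ for each $u$.

The obvious containers are the balls $B[-r_0e_i,r]$. They give $h_K(u)\le r-r_0\langle u,e_i\rangle$ for each $i$, hence $h_K(u)\le r-r_0m(u)$. This is not sharp even for $K=L_e$. For $u\perp e$ it gives the bound $r$, while $h_{L_e}(u)=c<r$: the ball reaches farthest in direction $u$ at the point $-r_0e+ru$, behind the hyperplane $e^\perp$, where the lens has been cut off by the other ball. The lens $L_{e_i}$ would be sharp, but need not contain $K$. What survives of the missing second ball is the average of all constraints. For $e\in S$ and any $d$, define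 the \emph{half-lens} (Figure~\ref{fig:bodies})
\begin{equation}\label{eq:half}
M_e:=B[o,c]\cap B[-r_0e,r]=\{x:\ |x|^2\le c^2,\ |x|^2+2r_0\langle x,e\rangle\le c^2\}.
\end{equation}
Comparing \eqref{eq:lens} and \eqref{eq:half}, $M_e$ coincides with $L_e$ in the half-space $\langle x,e\rangle\ge0$ and with $B[o,c]$ in the opposite one. Also $B[o,r-r_0]\subset L_e\subset M_e$, and $gM_e=M_{ge}$ for $g\in O(d)$.

\begin{lemma}\label{lem:half}
$K\subset M_{e_i}$ for every $i$.
\end{lemma}

\begin{proof}
For $x\in K$ the inequality $|x-p_i|^2\le r^2$ reads $|x|^2+2r_0\langle x,e_i\rangle\le c^2$. Summing with weights $\lambda_i$ and using $\sum\lambda_ie_i=o$ gives $|x|^2\le c^2$.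
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.45]
\filldraw[fill=gray!25] (0,4) arc (90:270:4) arc (-53.13:53.13:5) -- cycle;
\draw[dashed] (0,4) arc (126.87:233.13:5);
\draw[dotted] (0,0) circle (2);
\fill (0,0) circle (0.09) node[above] {$o$};
\fill (3,0) circle (0.09) node[right] {$r_0e$};
\fill (-3,0) circle (0.09) node[below] {\small $-r_0e$};
\fill (0,4) circle (0.09) node[above] {$cv$};
\fill (0,-4) circle (0.09) node[below] {$-cv$};
\begin{scope}[xshift=12cm]
\fill[gray!25] (0,-1) arc (270:306.87:5) arc (53.13:90:5) -- cycle;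
\draw (3,0) arc (53.13:126.87:5) arc (233.13:306.87:5);
\draw[dotted] (0,0) circle (3);
\fill (0,0) circle (0.09) node[left] {$o$};
\fill (3,0) circle (0.09) node[right] {$r_0e$};
\fill (-3,0) circle (0.09) node[left] {$-r_0e$};
\fill (0,4) circle (0.09) node[above] {$cv$};
\fill (0,-4) circle (0.09) node[below] {$-cv$};
\end{scope}
\end{tikzpicture}
\caption{The planar bodies for $r:c:r_0=5:4:3$, with unit vectors $v\perp e$. Left: the half-lens $M_e=B[o,c]\cap B[-r_0e,r]$ (shaded); the dashed arc cuts it down to the lens $L_e$ generated by $\pm r_0e$, whose inscribed circle of radius $r-r_0$ is dotted. Right: the spindle $D_e=(L_e)^r$, bounded by arcs of radius $r$ about $\pm cv$, with its half $\langle x,e\rangle\ge0$ shaded and the circle of radius $r_0$ dotted.}\label{fig:bodies}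
\end{figure}

Now let $d=2$. Let $u\in S$ with $a=\langle u,e\rangle\in[0,1]$, and write $u=ae+bv$ with $v\perp e$ a unit vector and $b=\sqrt{1-a^2}$. We claim that
\begin{equation}\label{eq:psi1}
h_{M_e}(u)=h_{L_e}(u)=\psi_1(a):=\begin{cases}c\sqrt{1-a^2},&0\le a\le r_0/r,\\ r-r_0a,&r_0/r\le a\le1.\end{cases}
\end{equation}
The lens attains these values: $cv\in L_e$ gives $bc$, and for $a\ge r_0/r$ the point $ru-r_0e$ lies in $B[-r_0e,r]$, has $\langle ru-r_0e,e\rangle\ge0$, hence lies in $L_e$, and gives $r-r_0a$. The half-lens does not exceed them. For $a\ge r_0/r$ use $M_e\subset B[-r_0e,r]$. For $a\le r_0/r$, that is $a\le br_0/c$, let $x=te+wv\in M_e$. If $t\le0$, then $\langle x,u\rangle=at+bw\le bc$. If $t\ge0$, the Cauchy--Schwarz inequality $\langle x+r_0e,r_0e+cv\rangle\le r^2$ reads $r_0t+cw\le c^2$, so $at+bw\le\frac bc(r_0t+cw)\le bc$. This proves \eqref{eq:psi1}. Both branches of $\psi_1$ are strictly decreasing and equal $c^2/r$ at $a=r_0/r$.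

For each $u$ we use the half-lens of the nearest contact direction. Since $m(u)\ge0$, Lemma~\ref{lem:half} and \eqref{eq:psi1} give
\[
h_K(u)\le\psi_1(m(u)),\qquad h_{L_e}(u)=\psi_1(|\langle u,e\rangle|).
\]
The points $e_1,\dots,e_n$ cut the circle into arcs of lengths $2\alpha_1,\dots,2\alpha_n$ with $\sum\alpha_j=\pi$. At the midpoint of the $j$th arc $m=\cos\alpha_j$, so $m\ge0$ forces $\alpha_j\le\pi/2$. Along that arc the angle to the nearest $e_i$ runs from $0$ to $\alpha_j$ and back. Put $G(\alpha)=\int_0^\alpha\psi_1(\cos\theta)\,d\theta$. The integrand is strictly increasing on $[0,\pi/2]$, so $G$ is strictly convex there with $G(0)=0$, whence $G(\alpha)\le\frac{2\alpha}\pi G(\frac\pi2)$. Therefore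
\[
V_1(K)\le\sum_jG(\alpha_j)\le\frac2\pi\,G\Big(\frac\pi2\Big)\sum_j\alpha_j=2\,G\Big(\frac\pi2\Big)=V_1(L_e),
\]
and the second inequality is strict unless all $\alpha_j$ equal $\pi/2$, that is, unless $n=2$. As a check, with $\cos\beta=r_0/r$ and $\sin\beta=c/r$ we get $G(\frac\pi2)=r\beta-r_0\sin\beta+c\cos\beta=r\beta$, and $4r\beta$ is the length of two arcs of radius $r$ and angle $2\beta$.

The argument had three parts: a formula expressing $V_1$ as an average over directions $u$ of a quantity monotone in the body; the fact that for $M_e$ this quantity is a decreasing function of $\langle u,e\rangle\ge0$ and agrees with that of $L_e$; and the fact that a random direction is closer to $\{e_1,\dots,e_n\}$ than to $\{e,-e\}$. We now carry out each part for all $d$ and $k$.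

\section{Intrinsic volumes as averages over flags}\label{sec:flags}

For a linear subspace $E$ let $A|E$ be the orthogonal projection of $A$ to $E$. We use the standard fact that a compact group acting continuously and transitively on a compact space leaves exactly one Borel probability measure invariant; this measure is positive on nonempty open sets, because finitely many translates of such a set cover the space. Let $\nu$ be the $O(d)$-invariant probability measure on the $k$-dimensional subspaces. Kubota's formula \cite[\S5.3]{Schneider} states that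
\begin{equation}\label{eq:kubota}
V_k(A)=\binom dk\frac{\omega_d}{\omega_k\,\omega_{d-k}}\int\operatorname{vol}_k(A|E)\,d\nu(E).
\end{equation}
In particular $V_k$ is monotone under inclusion and homogeneous of degree $k$.

\begin{lemma}\label{lem:strict}
If $A\subsetneq A'$ are convex bodies, then $V_k(A)<V_k(A')$.
\end{lemma}

\begin{proof}
Separating a point of $A'\setminus A$ from $A$ shows that $h_A<h_{A'}$ somewhere on $S$, hence on a nonempty open set $W\subset S$. The subspaces $E$ meeting $W$ form a nonempty open set, of positive $\nu$-measure. For such $E$ and $u\in E\cap W$ the projections have support values $h_A(u)<h_{A'}(u)$, so $A|E\subsetneq A'|E$. These are convex bodies in $E$; the interior of $A'|E$ is dense in it and $A|E$ is closed, so their difference contains a nonempty open subset of $E$ and has positive volume. For the other $E$ the volumes are weakly ordered. Apply \eqref{eq:kubota}.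
\end{proof}

One cannot compare $K|E$ with $L_e|E$ for each $E$ separately. For $k=1$, $E=\mathbb{R}e$ and $K=L_{e'}$ with $e'\perp e$, the two segments have lengths $2c$ and $2(r-r_0)$, and $c^2=(r-r_0)(r+r_0)>(r-r_0)^2$. Nor can we choose one half-lens for each $E$, since $M_e$ behaves like the lens only in directions with $\langle u,e\rangle\ge0$. We need a formula whose outer integral runs over directions. For compact convex $A\ni o$ and $u\in E\cap S$ let
\[
\rho(A|E,u):=\max\{s\ge0:\ su\in A|E\}
\]
be the radial function of the projection. Thus $su\in A|E$ means that $su+z\in A$ for some $z\in E^\perp$; note that $z\perp u$. Let $\nu_u$ be the probability measure on the $k$-dimensional subspaces containing $u$ that is invariant under the stabilizer of $u$ in $O(d)$, and put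
\[
R_k(A,u):=\int\rho(A|E,u)^k\,d\nu_u(E).
\]
By uniqueness, $g\in O(d)$ carries $\nu_u$ to $\nu_{gu}$. Hence
\begin{equation}\label{eq:Rprops}
R_k(gA,gu)=R_k(A,u),\qquad A\subset A'\ \Longrightarrow\ R_k(A,u)\le R_k(A',u).
\end{equation}
For $k=1$ the only subspace is $\mathbb{R}u$, and $R_1(A,u)=h_A(u)$. For $k=d$ the only subspace is $\mathbb{E}^d$, and $R_d(A,u)$ is the $d$th power of the radial function of $A$. So $R_k$ interpolates between support function and radial function.

All continuity statements come from one estimate. Let $B[o,\varepsilon]\subset A\subset B[o,R]$ with $A$ convex, let $g\in O(d)$, and let $\eta=R\,\|g-I\|/\varepsilon$ with the operator norm. Then $gA\subset A+\eta B[o,\varepsilon]\subset A+\eta A=(1+\eta)A$, and the same holds for $g^{-1}$ since $\|g^{-1}-I\|=\|g-I\|$. Consequently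
\begin{equation}\label{eq:dilate}
(1+\eta)^{-1}\rho(A|E,u)\le\rho(gA|E,u)\le(1+\eta)\rho(A|E,u)\qquad\text{for all }u\in E\cap S .
\end{equation}

\begin{lemma}[Flag formula]\label{lem:flag}
If $A$ is a convex body with $o$ in its interior, then, with $\kappa$ as in \eqref{eq:ball},
\begin{equation}\label{eq:flag}
V_k(A)=\kappa\int_SR_k(A,u)\,d\sigma(u).
\end{equation}
\end{lemma}

\begin{proof}
Let $\mathcal F$ be the compact space of flags $(u,E)$ with $u\in E\cap S$ and $\dim E=k$. The group $O(d)$ acts transitively on $\mathcal F$, because each flag comes from an orthonormal basis whose first vector is $u$ and whose first $k$ vectors span $E$. The function $(u,E)\mapsto\rho(A|E,u)$ is continuous on $\mathcal F$ by \eqref{eq:dilate} and $\rho(A|gE,gu)=\rho(g^{-1}A|E,u)$. Polar coordinates in $E$ give $\operatorname{vol}_k(A|E)=\omega_k\int_{S\cap E}\rho(A|E,u)^k\,d\sigma_E(u)$, where $\sigma_E$ is the uniform probability measure on $S\cap E$. By \eqref{eq:kubota},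
\[
V_k(A)=\kappa\iint\rho(A|E,u)^k\,d\sigma_E(u)\,d\nu(E).
\]
A random flag can be produced by choosing $E$ by $\nu$ and then $u$ by $\sigma_E$, or by choosing $u$ by $\sigma$ and then $E$ by $\nu_u$. Both laws are $O(d)$-invariant probability measures on $\mathcal F$, so they coincide.
\end{proof}

The gain from integrating over $E$ first is the following. For a body of revolution with axis $e$, the number $\rho(A|E,u)$ depends on the angle between $u$ and $e$ and also on the position of $E$ relative to $e$. Averaging over $E\ni u$ removes the second dependence.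

\begin{lemma}\label{lem:profile}
Let $(A_e)_{e\in S}$ be convex bodies with $o$ in the interior and $gA_e=A_{ge}$ for all $g\in O(d)$. Then $R_k(A_e,u)$ depends only on $a=\langle u,e\rangle$ and is a continuous function of $a$. We call it the \emph{profile} of the family.
\end{lemma}

\begin{proof}
Two pairs of unit vectors with the same inner product differ by some $g\in O(d)$, so the first claim follows from \eqref{eq:Rprops}. Fix $u$ and a unit vector $v\perp u$, and put
\begin{equation}\label{eq:ea}
e(a):=au+\sqrt{1-a^2}\,v ,
\end{equation}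
so that the profile at $a$ is $R_k(A_{e(a)},u)$. The rotation $g$ in the plane of $u,v$ that takes $e(a)$ to $e(a')$ and fixes the orthogonal complement has $\|g-I\|=|e(a)-e(a')|$. All $A_e$ lie between the same two balls about $o$, so \eqref{eq:dilate} bounds the ratio of the values at $a$ and $a'$ by $(1+\eta)^k$ with $\eta\to0$ as $a'\to a$.
\end{proof}

\section{Unions of spherical caps}\label{sec:caps}

In the plane we compared $m(u)$ with $|\langle u,e\rangle|$ through the gaps between contact directions. On higher-dimensional spheres there is no such order. The set $\{m>t\}$ is the union of the congruent open caps $\{\langle u,e_i\rangle>t\}$, which may overlap in complicated ways, and we must show that for $t\ge0$ it has at least the measure of two disjoint caps. The device is to look at $u$ and $-u$ together; then the comparison holds pointwise.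

\begin{lemma}\label{lem:caps}
Let $e_1,\dots,e_n\in S$, $\lambda_i>0$, $\sum\lambda_i=1$, $\sum\lambda_ie_i=o$, $m(u)=\max_i\langle u,e_i\rangle$, and $e\in S$.
\begin{itemize}
\item[(i)] $\sigma\{m>t\}\ge\sigma\{|\langle u,e\rangle|>t\}$ for all $t\in[0,1)$.
\item[(ii)] If the $e_i$ are distinct and $n\ge3$, the inequality is strict for all $t<1$ close enough to $1$.
\item[(iii)] If $\psi:[0,1]\to\mathbb{R}$ is continuous and nonincreasing, then
\[
\int_S\psi(m(u))\,d\sigma(u)\le\int_S\psi(|\langle u,e\rangle|)\,d\sigma(u).
\]
The inequality is strict if the $e_i$ are distinct, $n\ge3$, and $\psi(a)>\psi(1)$ for all $a<1$.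
\end{itemize}
\end{lemma}

\begin{proof}
(i) We show that for every $u\in S$
\begin{equation}\label{eq:pointwise}
\mathbf 1[m(u)>t]+\mathbf 1[m(-u)>t]\ \ge\ 2\sum_i\lambda_i\,\mathbf 1\big[|\langle u,e_i\rangle|>t\big].
\end{equation}
Let $x_i=\langle u,e_i\rangle$, so that $\sum\lambda_ix_i=0$, $m(u)=\max x_i$ and $m(-u)=-\min x_i$. If both indicators on the left are $1$, the right side is at most $2$. If both are $0$, then $|x_i|\le t$ for all $i$ and the right side is $0$. Suppose exactly one is $1$; both sides are even in $u$, so we may assume $m(u)>t\ge m(-u)$. Then $x_i\ge-t$ for all $i$, and the right side equals $2\Lambda$ with $\Lambda=\sum_{x_i>t}\lambda_i$. If $t=0$, then all $x_i\ge0$ with weighted sum zero, so all $x_i=0$, contrary to $m(u)>0$. So $t>0$, and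
\[
0=\sum_i\lambda_ix_i\ge t\Lambda-t(1-\Lambda),
\]
which gives $\Lambda\le\frac12$: a quantity of mean zero that is bounded below by $-t$ exceeds $t$ with probability at most one half. This proves \eqref{eq:pointwise}. Integrate it over $S$. The left side gives $2\sigma\{m>t\}$ because $\sigma$ is even, and the right side gives $2\sigma\{|\langle u,e\rangle|>t\}$ because $\sigma\{|\langle u,e_i\rangle|>t\}$ is the same for all $i$ by rotation invariance.

(ii) Let $\theta_0\in(0,\pi]$ be the smallest angle between two of the $e_i$. For $\cos(\theta_0/2)<t<1$ the caps have angular radius less than $\theta_0/2$, so they are disjoint. Then $\{m>t\}$ consists of $n\ge3$ caps and $\{|\langle u,e\rangle|>t\}$ of two caps, all of the same positive measure.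

(iii) Let $\mu$ be the Lebesgue--Stieltjes measure of $-\psi$ on $[0,1)$; since $\psi$ is continuous, $\mu([a,b))=\psi(a)-\psi(b)$ for $0\le a\le b\le1$. For measurable $\xi:S\to[0,1]$ we have $\psi(\xi(u))=\psi(0)-\int\mathbf 1[\xi(u)>t]\,d\mu(t)$. Taking $\xi=m$ and $\xi=|\langle\cdot,e\rangle|$ and using Fubini's theorem,
\[
\int_S\psi(|\langle u,e\rangle|)\,d\sigma-\int_S\psi(m)\,d\sigma=\int_{[0,1)}\big(\sigma\{m>t\}-\sigma\{|\langle u,e\rangle|>t\}\big)\,d\mu(t)\ge0 .
\]
Under the additional hypotheses the integrand is positive on some interval $[1-\delta,1)$ by (ii), and $\mu([1-\delta,1))=\psi(1-\delta)-\psi(1)>0$.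
\end{proof}

The balance condition cannot be dropped: three vectors $e_i$ very close to one another cover, for fixed $t$, little more than one cap.

\section{The lens is largest: proof of Theorem~\ref{thm:A}}\label{sec:A}

It remains to find the analogue of \eqref{eq:psi1}. There is no need for a formula; two properties suffice. The first says that the extra part of the half-lens is invisible from the side of $e$.

\begin{lemma}\label{lem:ML}
If $u\in E\cap S$ and $\langle u,e\rangle\ge0$, then $\rho(M_e|E,u)=\rho(L_e|E,u)$.
\end{lemma}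

\begin{proof}
The inequality $\ge$ holds since $L_e\subset M_e$. Let $x=su+z\in M_e$ with $s\ge0$, $z\in E^\perp$; we must show $su\in L_e|E$. If $\langle x,e\rangle\ge0$, then $x\in L_e$. If $\langle x,e\rangle<0$, we slide $x$ toward $su$ until it meets the hyperplane $e^\perp$: as $\langle su,e\rangle\ge0$, there is $\tau\in[0,1)$ with $\langle su+\tau z,e\rangle=0$. Since $z\perp u$, $|su+\tau z|\le|su+z|\le c$, so $su+\tau z\in L_e$ by \eqref{eq:lens}, and this point also projects to $su$.
\end{proof}

The bound $|x|\le c$ is used in the last step only, and only when $z\ne o$. For $k=d$ one has $z=o$, and the ball $B[-r_0e,r]$ would do as well as $M_e$; for $k<d$ it does not, as Section~\ref{sec:plane} showed.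

\begin{lemma}\label{lem:psi}
Let $\psi$ be the profile of the family $(M_e)$, restricted to $[0,1]$. Then $\psi$ is continuous and nonincreasing, and $\psi(a)>\psi(1)$ for $a<1$.
\end{lemma}

\begin{proof}
Continuity is Lemma~\ref{lem:profile}. Fix $u$, a unit vector $v\perp u$, and $e(a)$ as in \eqref{eq:ea}. We prove the other claims for $\rho(M_{e(a)}|E,u)$ with $E\ni u$ fixed, and then integrate the $k$th power against $\nu_u$.

\emph{Monotonicity.} By \eqref{eq:half}, if $x\in M_{e'}$, $|y|\le|x|$ and $\langle y,e\rangle\le\langle x,e'\rangle$, then $y\in M_e$. Let $0\le a<a'\le1$, $b=\sqrt{1-a^2}>b'=\sqrt{1-a'^2}$, and let $x=su+z\in M_{e(a')}$ with $s\ge0$, $z\in E^\perp$. Put $\beta=\langle z,v\rangle$. Since $z\perp u$ and $v\perp u$, we have $\langle x,e(a')\rangle=sa'+b'\beta$. If $\beta\ge0$, take $y=su$: then $|y|\le|x|$ and $\langle y,e(a)\rangle=sa\le sa'+b'\beta$. If $\beta<0$, take $y=x$: then $\langle y,e(a)\rangle=sa+b\beta\le sa'+b'\beta$. In both cases $y\in M_{e(a)}$ projects to $su$, so $\rho(M_{e(a)}|E,u)\ge\rho(M_{e(a')}|E,u)$.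

\emph{Strictness at $1$.} If $a=1$, then $e(a)=u$, and $su+z\in M_u$ means $s^2+|z|^2+2r_0s\le c^2$ for $s\ge0$. The best choice is $z=o$, so $\rho=\sqrt{c^2+r_0^2}-r_0=r-r_0$. For $a\in[0,1]$ let
\[
s(a)=\sqrt{c^2+r_0^2a^2}-r_0a=\frac{c^2}{\sqrt{c^2+r_0^2a^2}+r_0a},
\]
the positive root of $s^2+2r_0as=c^2$. Then $s(a)\le c$, so $s(a)u\in M_{e(a)}$, and the second expression is strictly decreasing in $a$ with $s(1)=r-r_0$. Hence $\rho(M_{e(a)}|E,u)\ge s(a)>r-r_0$ for $a<1$ and every $E$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]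
Let $u\in S$ and choose $i$ with $\langle u,e_i\rangle=m(u)\in[0,1]$. The index depends on $u$ only, not on $E$. By Lemma~\ref{lem:half} and \eqref{eq:Rprops},
\[
R_k(K,u)\le R_k(M_{e_i},u)=\psi(m(u)).
\]
Fix $e\in S$. Lemma~\ref{lem:ML}, applied to whichever of $\pm e$ has nonnegative inner product with $u$, together with $L_e=L_{-e}$, gives $R_k(L_e,u)=\psi(|\langle u,e\rangle|)$ for all $u\in S$. Both $K$ and $L_e$ contain $B[o,r-r_0]$, so the flag formula applies; this is where $r>r_0$ is needed. With Lemmas~\ref{lem:caps}(iii) and~\ref{lem:psi},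
\begin{equation}\label{eq:chain}
V_k(K)\le\kappa\int_S\psi(m(u))\,d\sigma\le\kappa\int_S\psi(|\langle u,e\rangle|)\,d\sigma=V_k(L_e)=V_k(L_{r,r-r_0,d}).
\end{equation}

For the equality case, recall that $X$ is compact. If $X$ has no two points at distance $2r_0$, then $n\ge3$ by Lemma~\ref{lem:contact}, and the second inequality in \eqref{eq:chain} is strict. Suppose $p,q\in X$ with $|p-q|=2r_0$. Then $K\subset\{p,q\}^r$, and $\{p,q\}^r$ is congruent to $L_{r,r-r_0,d}$. By Lemma~\ref{lem:strict}, equality holds if and only if $K=\{p,q\}^r$, that is, $\{p,q\}^r\subset X^r$, which by Lemma~\ref{lem:basic}(i) means $X\subset(\{p,q\}^r)^r$. This is the first characterization, and it shows that equality forces $K$ to be congruent to the lens. Conversely, congruent bodies have equal intrinsic volumes.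
\end{proof}

The balance condition $\sum\lambda_ie_i=o$ was used three times: to obtain $K\subset B[o,c]$, to ensure $m\ge0$, the range in which Lemmas~\ref{lem:ML} and~\ref{lem:psi} hold, and in the cap inequality. Finiteness of $X$ was never used.

\section{The range of values: proof of Theorem~\ref{thm:B}}\label{sec:B}

By \eqref{eq:ball} the lower endpoint is $V_k(B[o,r-r_0])$.

\emph{Every value lies in the interval.} The upper bound is Theorem~\ref{thm:A}. Normalize $P$ as in Section~\ref{sec:basic}, so that $B[o,r-r_0]\subset P^r$. By Lemma~\ref{lem:strict} it suffices to show that the inclusion is proper. Since $P$ is finite, every boundary point of $P^r$ is at distance $r$ from some $p\in P$. By Lemma~\ref{lem:basic}(v), each $p$ accounts for at most one point of the sphere $|x|=r-r_0$. That sphere is infinite because $d\ge2$, so it is not the boundary of $P^r$.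

\emph{Every value in the interval occurs.} Fix $e\in S$ and call a finite set $P$ \emph{admissible} if $\{\pm r_0e\}\subset P\subset r_0S$. Such a set lies in $B[o,r_0]$ and has two points at distance $2r_0$, so $r_{cr}(P)=r_0$. For $s\ge0$, $u\in S$ and $|p|=r_0$, the condition $|su-p|\le r$ reads $s^2-2s\langle u,p\rangle\le c^2$, that is, $s\le F(\langle u,p\rangle)$ with
\[
F(t)=t+\sqrt{t^2+c^2},\qquad 0<F'(t)<2,\qquad F(-r_0)=r-r_0 .
\]
So $P^r$ has radial function $\rho_P(u)=\min_{p\in P}F(\langle u,p\rangle)\ge r-r_0$.

Let $y$ belong to the interval. First we find an admissible $P_0$ with $V_k(P_0^r)<y$. If every point of $r_0S$ is within $\delta$ of $P_0$, then for each $u$ some $p\in P_0$ has $|p+r_0u|\le\delta$, so $\langle u,p\rangle\le-r_0+\delta$ and $\rho_{P_0}(u)\le r-r_0+2\delta$. Thus $V_k(P_0^r)\le\kappa(r-r_0+2\delta)^k<y$ for small $\delta$. Next, list the points of $P_0$ other than $\pm r_0e$ as $q_1,\dots,q_l$ and move them to $r_0e$ along continuous paths $q_j(\tau)\in r_0S$, $0\le\tau\le1$; the sphere is path connected as $d\ge2$. The sets $P_\tau=\{\pm r_0e,q_1(\tau),\dots,q_l(\tau)\}$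 are admissible, whether or not points collide, and $P_1^r=L_e$. With $\delta'=\max_j|q_j(\tau)-q_j(\tau')|$ we have $|\rho_{P_\tau}-\rho_{P_{\tau'}}|\le2\delta'$, hence
\[
P_\tau^r\subset\Big(1+\frac{2\delta'}{r-r_0}\Big)P_{\tau'}^r
\]
and the same with $\tau,\tau'$ exchanged. By monotonicity and homogeneity, $\tau\mapsto V_k(P_\tau^r)$ is continuous. It starts below $y$ and ends at $V_k(L_e)\ge y$, so it takes the value $y$.

\emph{The upper endpoint is attained by $N$ points.} Let $P$ consist of $\pm r_0e$ and $N-2$ further points of the segment between them. Then $r_{cr}(P)=r_0$. The set $(\{\pm r_0e\}^r)^r$ is convex and contains $\pm r_0e$, so it contains $P$, and the equality case of Theorem~\ref{thm:A} applies. \qed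

\section{The spindle is smallest: proof of Theorem~\ref{thm:C}}\label{sec:C}

Now the inequality is reversed, so for each direction $u$ we need a large enough \emph{subset} of $Y=K^r$. Lemma~\ref{lem:half} provides one, since $K\subset M_{e_i}$ gives $Y\supset(M_{e_i})^r$. We shall see that $(M_{e_i})^r$ contains half of a spindle, that this half has the same radial reach as the whole spindle in the relevant directions, and that the profile of the spindle is nondecreasing.

For $e\in S$ write $\operatorname{dist}(x,\mathbb{R}e)=|x-\langle x,e\rangle e|=\sqrt{|x|^2-\langle x,e\rangle^2}$ and put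
\begin{equation}\label{eq:spindle}
D_e:=\{x:\ |x|^2+2c\operatorname{dist}(x,\mathbb{R}e)\le r_0^2\}=D_{-e},\qquad D_e^+:=\{x\in D_e:\langle x,e\rangle\ge0\}.
\end{equation}
The defining function is convex, so $D_e$ is convex. Also $gD_e=D_{ge}$ for $g\in O(d)$, and
\[
B[o,r-c]\subset D_e\subset B[o,r_0],
\]
where the first inclusion holds because $(r-c)^2+2c(r-c)=r^2-c^2=r_0^2$. We shall use repeatedly:
\begin{equation}\label{eq:rule}
x\in D_e,\quad|y|\le|x|,\quad\operatorname{dist}(y,\mathbb{R}e')\le\operatorname{dist}(x,\mathbb{R}e)\quad\Longrightarrow\quad y\in D_{e'} .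
\end{equation}

\begin{lemma}\label{lem:spindle}
$(L_e)^r=D_e$ and $(M_e)^r\supset D_{-e}^+$. Consequently $D_e$ is the spindle $D$ of Theorem~\ref{thm:C}, and $D_{-e_i}^+\subset Y$ for every $i$.
\end{lemma}

\begin{proof}
Write $y=te+w$ and $x=t'e+w'$ with $w,w'\perp e$, so that $y\in D_e$ means $|y|^2\le r_0^2-2c|w|$.

Let $y\in(L_e)^r$. Choose a unit vector $v\perp e$ with $w=-|w|v$. The rim point $cv$ lies in $L_e$, so $t^2+(|w|+c)^2=|y-cv|^2\le r^2$, which is $|y|^2+2c|w|\le r_0^2$. Conversely, let $y\in D_e$ and $x\in L_e$. Then $|t|\le r_0$, $|w'|\le c$ and $|x|^2\le c^2-2r_0|t'|$, so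
\begin{align*}
|y-x|^2&=|y|^2+|x|^2-2tt'-2\langle w,w'\rangle\\
&\le(r_0^2-2c|w|)+(c^2-2r_0|t'|)+2r_0|t'|+2c|w|=r^2 .
\end{align*}
This proves the first claim.

Let $y\in D_{-e}^+$, that is, $y\in D_e$ and $t\le0$, and let $x\in M_e$. If $t'\ge0$, then $x\in L_e$ and $|y-x|\le r$ by the first claim. If $t'<0$, then $tt'\ge0$ and $|w'|\le|x|\le c$, so
\[
|y-x|^2\le|y|^2+|x|^2+2|w||w'|\le(r_0^2-2c|w|)+c^2+2c|w|=r^2 .
\]
The last assertion follows from Lemmas~\ref{lem:half} and~\ref{lem:basic}(i).
\end{proof}

Note that $-e_i=p_i/r_0$: the hull contains the half-spindle whose tip is the point $p_i$.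

\begin{lemma}\label{lem:reflect}
If $u\in E\cap S$ and $\langle u,e\rangle\ge0$, then $\rho(D_e^+|E,u)=\rho(D_e|E,u)$.
\end{lemma}

\begin{proof}
Let $x=su+z\in D_e$ with $s\ge0$, $z\in E^\perp$. If $\langle z,e\rangle\ge0$, then $\langle x,e\rangle\ge0$ and $x\in D_e^+$. If $\langle z,e\rangle<0$, let $y=su-z$, which has the same projection. Then $|y|=|x|$ as $z\perp u$, and
\[
\langle y,e\rangle=s\langle u,e\rangle+|\langle z,e\rangle|\ge|\langle x,e\rangle|\ge0 .
\]
So $\operatorname{dist}(y,\mathbb{R}e)\le\operatorname{dist}(x,\mathbb{R}e)$, and $y\in D_e^+$ by \eqref{eq:rule}.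
\end{proof}

\begin{lemma}\label{lem:chi}
Let $\chi$ be the profile of the family $(D_e)$, restricted to $[0,1]$. Then $\chi$ is continuous and nondecreasing, and $\chi(a)<\chi(1)$ for $a<1$.
\end{lemma}

\begin{proof}
Continuity is Lemma~\ref{lem:profile}. As before, fix $u$, a unit vector $v\perp u$, $e(a)$ as in \eqref{eq:ea}, and $E\ni u$; we prove the claims for $\rho(D_{e(a)}|E,u)$.

\emph{Monotonicity.} The difficulty is that when the axis turns toward $u$ it may sweep past the point $x=su+z$ and then move away from it. In that case we replace $x$ by a point $su+\tau z$ with $\tau<1$. To see which, let $s\ge0$, $z\in E^\perp$, $\beta=\langle z,v\rangle$, $b=\sqrt{1-a^2}$. From $\langle su+z,e(a)\rangle=sa+b\beta$ and $(sa+b\beta)^2+(sb-a\beta)^2=s^2+\beta^2$ we get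
\begin{equation}\label{eq:dist}
\operatorname{dist}(su+z,\mathbb{R}e(a))^2=(sb-a\beta)^2+\big(|z|^2-\beta^2\big),\qquad|z|^2-\beta^2\ge0 .
\end{equation}
Let $0\le a<a'\le1$, $b'=\sqrt{1-a'^2}<b$, and $x=su+z\in D_{e(a)}$. We find $\tau\in[0,1]$ such that $y=su+\tau z$ is at least as close to $\mathbb{R}e(a')$ as $x$ is to $\mathbb{R}e(a)$. By \eqref{eq:dist} applied to $\tau z$, it suffices that $|sb'-a'\tau\beta|\le|sb-a\beta|$.
\begin{itemize}
\item If $\beta\le0$, take $\tau=0$: $0\le sb'\le sb\le sb-a\beta$.
\item If $\beta>0$ and $sb'-a'\beta\ge0$, take $\tau=1$: $0\le sb'-a'\beta\le sb-a\beta$.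
\item If $\beta>0$ and $sb'-a'\beta<0$, take $\tau=sb'/(a'\beta)\in[0,1)$: the left side is $0$.
\end{itemize}
Since $|y|\le|x|$, \eqref{eq:rule} gives $y\in D_{e(a')}$, and $y$ projects to $su$. Hence $\rho(D_{e(a)}|E,u)\le\rho(D_{e(a')}|E,u)$.

\emph{Strictness at $1$.} Always $\rho\le r_0$, since $D_e\subset B[o,r_0]$. If $a=1$, then $r_0u\in D_u$ and $\rho=r_0$. Let $a<1$ and suppose $r_0u+z\in D_{e(a)}$ with $z\in E^\perp$. Then $r_0^2+|z|^2\le r_0^2$ forces $z=o$, and \eqref{eq:spindle} becomes $r_0^2+2cr_0b\le r_0^2$, which is false as $b>0$ and $c>0$. So $\rho(D_{e(a)}|E,u)<r_0$ for every $E$, and $\chi(a)<r_0^k=\chi(1)$.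
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
The set $Y$ is compact and convex, and $K\subset B[o,c]$ gives $B[o,r-c]\subset Y$, so the flag formula applies to $Y$ and to $D_e$. Put $f_i=-e_i$ and $m'(u)=\max_j\langle u,f_j\rangle$. The $f_i$ are distinct unit vectors with $\sum\lambda_if_i=o$, so $0\le m'\le1$. For $u\in S$ choose $i$ with $\langle u,f_i\rangle=m'(u)$. By Lemmas~\ref{lem:spindle} and~\ref{lem:reflect},
\[
\rho(Y|E,u)\ge\rho(D_{f_i}^+|E,u)=\rho(D_{f_i}|E,u)\qquad\text{for all }E\ni u,
\]
so $R_k(Y,u)\ge\chi(m'(u))$. Since $D_e=D_{-e}$, also $R_k(D_e,u)=\chi(|\langle u,e\rangle|)$. Lemma~\ref{lem:caps}(iii) for the vectors $f_i$ and the function $-\chi$ gives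
\[
V_k(Y)\ge\kappa\int_S\chi(m'(u))\,d\sigma\ge\kappa\int_S\chi(|\langle u,e\rangle|)\,d\sigma=V_k(D_e)=V_k(D).
\]
If $X$ has no two points at distance $2r_0$, then $n\ge3$ and the second inequality is strict. Otherwise two such points lie in $B[o,r_0]$, so they are $\pm p$ with $|p|=r_0$. Then $Y\supset(\{p,-p\}^r)^r=D_{p/r_0}$, and by Lemma~\ref{lem:strict} equality holds if and only if $Y=D_{p/r_0}$. Thus equality forces $Y$ to be congruent to $D$, and the converse holds by invariance of $V_k$.
\end{proof}

\begin{thebibliography}{9}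

\bibitem{Bezdek}
K\'aroly Bezdek, \emph{Volumetric bounds for intersections of congruent balls}, arXiv:1912.05118 (2019).

\bibitem{Schneider}
Schneider, \emph{Convex Bodies: The Brunn--Minkowski Theory}.

\end{thebibliography}
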